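# Sums over alternating strings of odd entries and barred even entries: why they are multiple zeta values

## 1. Logarithm integrals in weights three and four

Write $L_-=\log(1-t)$ and $L_+=\log(1+t)$ for $0<t<1$. Two substitutions make certain integrals of powers easy. With $u=t^2$ we have $L_++L_-=\log(1-u)$ and $dt/t=\frac12\,du/u$. With $u=\frac{1-t}{1+t}$ we have $L_+-L_-=-\log u$ and $dt/t=-2\,du/(1-u^2)$. Since $\int_0^1(-\log v)^n v^{m}\,dv=n!/(m+1)^{n+1}$, expanding geometric series gives, for $n\ge1$,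
$$\int_0^1(L_++L_-)^n\frac{dt}{t}=\frac12\int_0^1\log^n(1-u)\frac{du}{u}=\frac{(-1)^n n!}{2}\,\zeta(n+1),\tag{1}$$
$$\int_0^1(L_+-L_-)^n\frac{dt}{t}=\int_0^1(-\log u)^n\frac{2\,du}{1-u^2}=2\,n!\sum_{m\ge0}\frac1{(2m+1)^{n+1}}=2\,n!\,(1-2^{-n-1})\,\zeta(n+1),\tag{2}$$
and, as already used in (1),
$$\int_0^1L_-^n\,\frac{dt}{t}=(-1)^n n!\,\zeta(n+1).\tag{3}$$

These integrals are nested sums. From $\sum_{0<k_1<\dots<k_d}\frac{x^{k_d}}{k_1\cdots k_d}=\frac{(-\log(1-x))^d}{d!}$ we divide by $x$, integrate from $0$ to $-1$, and substitute $x=-t$: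
$$\sum_{0<k_1<\dots<k_d}\frac{(-1)^{k_d}}{k_1\cdots k_{d-1}k_d^2}=\frac{(-1)^d}{d!}\int_0^1L_+^d\,\frac{dt}{t}.\tag{4}$$
In the bar notation, where a bar over an entry puts the sign $(-1)^{k}$ on the corresponding index, the left side is $\zeta(1,\dots,1,\bar2)$ with $d$ entries. Integrating to $x=1$ instead gives $\zeta(1,2)=\frac12\int_0^1L_-^2\,dt/t=\zeta(3)$, by (3).

**Weight three.** Add (1) and (2) for $n=2$. Since $(L_++L_-)^2+(L_+-L_-)^2=2L_+^2+2L_-^2$, we get $2\int(L_+^2+L_-^2)\frac{dt}t=\zeta(3)+\frac72\zeta(3)$. As $\int L_-^2\,dt/t=2\zeta(3)$, this gives $\int L_+^2\,dt/t=\frac14\zeta(3)$, and (4) yields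
$$\zeta(1,\bar2)=\tfrac18\,\zeta(3).$$
An alternating sum has turned out to be a rational multiple of an ordinary zeta value.

**Weight four.** Try the same for $\zeta(1,1,\bar2)=-\frac16\int L_+^3\,dt/t$. Adding (1) and (2) for $n=3$ uses $(L_++L_-)^3+(L_+-L_-)^3=2L_+^3+6L_-^2L_+$, so we obtain only a combination:
$$\int_0^1\big(2L_+^3+6L_-^2L_+\big)\frac{dt}{t}=-3\,\zeta(4)+\tfrac{45}{4}\zeta(4)=\tfrac{33}{4}\,\zeta(4).$$
The second integral is an Euler sum too. The series for $(\bar2,1,1)$ diverges, so consider the iterated integral with upper limit $1-\varepsilon$: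
$$\int_{0<t_1<t_2<t_3<t_4<1-\varepsilon}\frac{dt_1}{t_1+1}\frac{dt_2}{t_2}\frac{dt_3}{t_3-1}\frac{dt_4}{t_4-1}=\int_0^{1-\varepsilon}L_+(t)\cdot\tfrac12\big(\log\varepsilon-L_-(t)\big)^2\,\frac{dt}{t}.$$
Its expansion in powers of $\log\varepsilon$ has constant term $\frac12\int_0^1L_-^2L_+\,dt/t$, because cutting off $[1-\varepsilon,1]$ costs only $O(\varepsilon\log^2\varepsilon)$. This constant term is the shuffle-regularized value recalled in Section 2. With the sign $(-1)^3$ for depth three, the regularized $\zeta(\bar2,1,1)$ is $-\frac12\int L_-^2L_+\,dt/t$. Hence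
$$\zeta(1,1,\bar2)+\zeta(\bar2,1,1)=-\tfrac1{12}\int_0^1\big(2L_+^3+6L_-^2L_+\big)\frac{dt}{t}=-\tfrac{11}{16}\,\zeta(4).$$

We will see in Section 3 that, in the motivic setting, $\zeta(1,1,\bar2)$ alone is not a combination of multiple zeta values. The second summand arises from the first by fixing the middle entry and exchanging the two outer ones. So we ask: take a string whose entries come from $1,\bar2,3,\bar4,\dots$, and permute the entries in odd positions among themselves and the entries in even positions among themselves. Is the sum of all the resulting Euler sums always a combination of ordinary multiple zeta values?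

## 2. Euler sums, their motivic lifts, and unramified combinations

Let $\mathbb N=\{1,2,\dots\}$ and $\mathbb N_0=\mathbb N\cup\{0\}$. For $s_j\in\mathbb N$ and $\epsilon_j\in\{\pm1\}$ the **Euler sum** is
$$\zeta\binom{s_1,\dots,s_d}{\epsilon_1,\dots,\epsilon_d}=\sum_{0<k_1<\dots<k_d}\frac{\epsilon_1^{k_1}\cdots\epsilon_d^{k_d}}{k_1^{s_1}\cdots k_d^{s_d}},$$
convergent for $(s_d,\epsilon_d)\neq(1,1)$. A bar on $s_j$ means $\epsilon_j=-1$. Put
$$X=\{1,\bar2,3,\bar4,\dots\}.$$
A pair $(s,\epsilon)$ is in $X$ exactly when $\epsilon=(-1)^{s-1}$. Otherwise we say that it has the *wrong sign*. Thus $2,\bar1,\bar3$ have the wrong sign.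

**Motivic integrals.** $I^{\mathfrak m}(0;a_1,\dots,a_n;1)$ with $a_i\in\{0,1,-1\}$ denotes the motivic iterated integral, a motivic period of the category $MT(\mathbb Z[1/2])$ of mixed Tate motives over $\mathbb Z[1/2]$. Its period is $\int_{0<t_1<\dots<t_n<1}\prod_i\frac{dt_i}{t_i-a_i}$. Divergent integrals are shuffle-regularized at the tangential base points at $0$ and $1$. So $w\mapsto I^{\mathfrak m}(0;w;1)$ is multiplicative for the shuffle product, and $I^{\mathfrak m}(0;0;1)=I^{\mathfrak m}(0;1;1)=0$. In particular $I^{\mathfrak m}(0;0^N;1)=I^{\mathfrak m}(0;0;1)^N/N!=0$ for $N\ge1$. Write $\log^{\mathfrak m}2=I^{\mathfrak m}(0;-1;1)$.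

**Motivic Euler sums.** For $a\in\mathbb N_0$ put $\eta_j=\epsilon_j\epsilon_{j+1}\cdots\epsilon_d$ and
$$\zeta^{\mathfrak m}_a\binom{s_1,\dots,s_d}{\epsilon_1,\dots,\epsilon_d}=(-1)^d I^{\mathfrak m}\big(0;0^a,\eta_1,0^{s_1-1},\dots,\eta_d,0^{s_d-1};1\big),\qquad \zeta^{\mathfrak m}=\zeta^{\mathfrak m}_0.$$
For $(s_d,\epsilon_d)\ne(1,1)$ the period of $\zeta^{\mathfrak m}$ is the Euler sum. For $(s_d,\epsilon_d)=(1,1)$ it is the shuffle-regularized value. For $a\ge1$ regularization is always used. Examples: $\zeta^{\mathfrak m}(\bar1)=-\log^{\mathfrak m}2$, $\zeta^{\mathfrak m}(1)=0$, $\zeta^{\mathfrak m}(1,\bar2)=I^{\mathfrak m}(0;-1,-1,0;1)$, $\zeta^{\mathfrak m}(1,1,\bar2)=-I^{\mathfrak m}(0;-1,-1,-1,0;1)$, and $\zeta^{\mathfrak m}(\bar2,1,1)=-I^{\mathfrak m}(0;-1,0,1,1;1)$.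

Leading zeros can be removed. Shuffling the letter $0$ into $0^{a-1}\eta_10^{s_1-1}\cdots\eta_d0^{s_d-1}$ gives $a$ copies of the word with $0^a$ in front, and $s_j$ copies of the word with one more $0$ behind $\eta_j$. Since $I^{\mathfrak m}(0;0;1)=0$,
$$a\,\zeta^{\mathfrak m}_a\binom{s_1,\dots,s_d}{\epsilon_1,\dots,\epsilon_d}=-\sum_{j=1}^d s_j\,\zeta^{\mathfrak m}_{a-1}\binom{s_1,\dots,s_j+1,\dots,s_d}{\epsilon_1,\dots,\epsilon_d}\qquad(a\ge1).\tag{5}$$
For instance $\zeta_1^{\mathfrak m}(\bar2)=-2\,\zeta^{\mathfrak m}(\bar3)$.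

**Unramified.** Let $\mathcal H$ be the $\mathbb Q$-algebra spanned by all $I^{\mathfrak m}(0;w;1)$, $w$ a word in $\{0,1,-1\}$, graded by weight (the length of $w$). Let $\mathcal H^{(1)}\subset\mathcal H$ be the span of the motivic multiple zeta values, i.e. of the $\zeta^{\mathfrak m}(\mathbf s)$ with all $\epsilon_j=1$, including $1$ for the empty string. An element is *unramified* if it lies in $\mathcal H^{(1)}$. By (5), and since $I^{\mathfrak m}(0;0^N;1)=0$ for $N\ge1$, $\mathcal H^{(1)}$ is also the span of all $I^{\mathfrak m}(0;w;1)$ with $w$ a word in $\{0,1\}$.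

Here is the question in its precise form. It is a conjecture in Ce Xu and Jianqiang Zhao, "On Some Unramified Families of Motivic Euler Sums", arXiv:2309.06925 (2023).

**Conjecture.** Let $a\in\mathbb N_0$, $\ell\in\mathbb N$ and $u_j,v_j\in X$ for $1\le j\le\ell$, with $1\notin\{u_j\}\cap\{v_j\}$. Then
$$\sum_{\sigma,\tau\in\mathfrak S_\ell}\zeta^{\mathfrak m}_a(u_{\sigma(1)},v_{\tau(1)},\dots,u_{\sigma(\ell)},v_{\tau(\ell)})\quad\text{and}\quad\sum_{\sigma\in\mathfrak S_\ell,\,\tau\in\mathfrak S_{\ell-1}}\zeta^{\mathfrak m}_a(u_{\sigma(1)},v_{\tau(1)},\dots,v_{\tau(\ell-1)},u_{\sigma(\ell)})$$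
are both unramified. (In the second sum only $v_1,\dots,v_{\ell-1}$ occur, and the hypothesis is read accordingly. For $\ell=1$ the second sum is $\zeta^{\mathfrak m}_a(u_1)$.)

For periodic strings the following is known: for all $a,\ell\ge0$ the elements $\zeta_a^{\mathfrak m}(\{\bar2,3\}_\ell)$, $\zeta_a^{\mathfrak m}(\{\bar2,3\}_\ell,\bar2)$, $\zeta_a^{\mathfrak m}(\{3,\bar2\}_\ell)$, $\zeta_a^{\mathfrak m}(\{3,\bar2\}_\ell,3)$, and the four analogues with $1$ in place of $3$, are unramified. Here $\{\mathbf s\}_\ell$ means $\mathbf s$ repeated $\ell$ times. We shall not use this.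

The conjecture is true, and the hypothesis on $1$ is not needed.

**Theorem B.** For all $a\ge0$, $\ell\ge1$ and all $u_j,v_j\in X$, both sums in the conjecture are unramified.

The example of Section 1 is the second sum with $\ell=2$, $u=(1,\bar2)$, $v_1=1$. It violates the hypothesis on $1$.

## 3. The coaction and the letter $f_1$

We need a test for membership in $\mathcal H^{(1)}$. Let $\mathcal A=\mathcal H/\zeta^{\mathfrak m}(2)\mathcal H$ and $\mathcal L=\mathcal A_{>0}/\mathcal A_{>0}^2$, and write $I^{\mathcal L}$, $\zeta^{\mathcal L}$, $\log^{\mathcal L}2$ for images in $\mathcal L$. The following facts are quoted. The sources are Deligne–Goncharov, Ann. Sci. ENS 38 (2005) [DG]; Deligne, Publ. IHES 112 (2010) [De]; Brown, Ann. of Math. 175 (2012) [Br]; Goncharov, Duke Math. J. 128 (2005) [Go]; Glanois, J. Number Theory 160 (2016) [Gl].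

**(F1)** [DG, De, Br, Gl] The unipotent radical $U$ of the de Rham Galois group of $MT(\mathbb Z[1/2])$ has graded Lie algebra free on one generator in each degree $1,3,5,\dots$. So $\mathcal O(U)\cong\mathbb Q\langle f_1,f_3,f_5,\dots\rangle$ with shuffle product and deconcatenation coproduct. There is an injective graded algebra homomorphism $\varphi:\mathcal H\hookrightarrow\mathbb Q\langle f_1,f_3,\dots\rangle\otimes\mathbb Q[f_2]$ with $\varphi(\zeta^{\mathfrak m}(2))\in\mathbb Q^\times f_2$. It carries the coaction $\mathcal H\to\mathcal A\otimes\mathcal H$ to deconcatenation (prefix in the left factor), and modulo $f_2$ it induces the natural map $\mathcal A\to\mathcal O(U)$.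

**(F2)** [Go, Br] The coaction induces maps $D_r:\mathcal H_N\to\mathcal L_r\otimes\mathcal H_{N-r}$, $1\le r\le N$. With $a_0=0$, $a_{N+1}=1$,
$$D_rI^{\mathfrak m}(a_0;a_1,\dots,a_N;a_{N+1})=\sum_{p=0}^{N-r}I^{\mathcal L}(a_p;a_{p+1},\dots,a_{p+r};a_{p+r+1})\otimes I^{\mathfrak m}(a_0;a_1,\dots,a_p,a_{p+r+1},\dots,a_N;a_{N+1}).$$
In words: cut out a block of $r$ consecutive letters, and remember the block together with its two neighbors.

**(F3)** In $\mathcal L$, for nonempty $w$ and $a,b\in\{0,\pm1\}$: $I^{\mathcal L}(a;w;b)=I^{\mathcal L}(0;w;b)-I^{\mathcal L}(0;w;a)$ and $I^{\mathcal L}(a;w;a)=0$. Also $I^{\mathcal L}(0;-w;-b)=I^{\mathcal L}(0;w;b)$, where $-w$ negates every letter. The map $w\mapsto I^{\mathcal L}(0;w;b)$ kills nontrivial shuffles. Finally $I^{\mathcal L}(0;0;1)=I^{\mathcal L}(0;1;1)=0$ and $I^{\mathcal L}(0;-1;1)=\log^{\mathcal L}2$.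

**(F4)** [Br] $\sum_N\dim\mathcal H^{(1)}_N\,t^N=1/(1-t^2-t^3)$. (Since $MT(\mathbb Z)$ is a full subcategory of $MT(\mathbb Z[1/2])$, it does not matter in which of the two the motivic multiple zeta values are formed.)

For odd $r$, let $\sigma_r$ be the functional "coefficient of the one-letter word $f_r$" on $\mathcal O(U)$. It kills $1$ and all shuffle products of elements of positive degree, so it induces $\sigma_r:\mathcal L_r\to\mathbb Q$. Put
$$\partial_r=(\sigma_r\otimes\mathrm{id})D_r:\mathcal H_N\to\mathcal H_{N-r},\qquad \partial_r=0\ \text{ if } r>N.$$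
Under $\varphi$, $\partial_r$ strips a leading letter $f_r$ and kills words that do not begin with $f_r$ (the factor $f_2^k$ is untouched).

**Proposition 1.** An element $x\in\mathcal H_N$ lies in $\mathcal H^{(1)}$ if and only if $\partial_1\partial_{r_k}\cdots\partial_{r_1}x=0$ for all $k\ge0$ and all odd $r_1,\dots,r_k\ge3$.

*Proof.* First we translate the condition. If a word contains $f_1$, then the letters before its first $f_1$ are some $f_{r_1}\cdots f_{r_k}$ with all $r_i\ge3$ odd, and $\partial_1\partial_{r_k}\cdots\partial_{r_1}$ strips exactly the prefix $f_{r_1}\cdots f_{r_k}f_1$. So the condition says that no word in $\varphi(x)$ contains $f_1$, i.e. $\varphi(x)\in V:=\mathbb Q\langle f_3,f_5,\dots\rangle\otimes\mathbb Q[f_2]$. As $\varphi$ is injective, it remains to show $\varphi(\mathcal H^{(1)})=V$.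

For the inclusion, recall that $\mathcal H^{(1)}$ is spanned by the $I^{\mathfrak m}(0;w;1)$ with $w$ in $\{0,1\}$. By (F2), $\partial_r\mathcal H^{(1)}\subset\mathcal H^{(1)}$. For $a,b,c\in\{0,1\}$, (F3) gives $I^{\mathcal L}(a;b;c)=I^{\mathcal L}(0;b;c)-I^{\mathcal L}(0;b;a)=0$, so $\partial_1\mathcal H^{(1)}=0$. Hence every element of $\mathcal H^{(1)}$ satisfies the condition, and $\varphi(\mathcal H^{(1)})\subset V$. For equality, compare dimensions: $V$ has Hilbert series
$$\frac1{1-t^2}\Big(1-\frac{t^3}{1-t^2}\Big)^{-1}=\frac1{1-t^2-t^3},$$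
which is that of $\mathcal H^{(1)}$ by (F4). $\square$

**The cut formula.** For a word $W$ of odd length $r$ put
$$\psi_y(W)=\sigma_r\big(I^{\mathcal L}(0;W;y)\big)\quad(y=\pm1),\qquad\psi_0(W)=0.$$
By (F2) and (F3),
$$\partial_rI^{\mathfrak m}(0;w;1)=\sum_{w=\mu W\nu,\ |W|=r}\big(\psi_b(W)-\psi_a(W)\big)\,I^{\mathfrak m}(0;\mu\nu;1),\tag{6}$$
where $a$ is the last letter of $\mu$ ($a=0$ if $\mu=\emptyset$) and $b$ is the first letter of $\nu$ ($b=1$ if $\nu=\emptyset$).

We need two symmetries. First, $\psi_{-1}(W)=\psi_1(-W)$ by (F3). Second, write $\psi_y=\sum_W\psi_y(W)\,W\in\mathbb Q\langle e_0,e_1,e_{-1}\rangle$, where the letter $a$ corresponds to $e_a$. Since the coefficients vanish on nontrivial shuffles, $\psi_{\pm1}$ is a Lie polynomial (Ree's theorem), homogeneous of degree $r$. The antipode, reversal times $(-1)^{\deg}$, acts on Lie polynomials as $-1$. As $r$ is odd,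
$$\psi_1(\mathrm{rev}\,W)=\psi_1(W).\tag{7}$$

For $r=1$ everything is explicit. With $\kappa=\sigma_1(\log^{\mathcal L}2)$ we have $\psi_1=\kappa e_{-1}$ and $\psi_{-1}=\kappa e_1$. The constant $\kappa$ is nonzero: $\log^{\mathfrak m}2\ne0$ because its period is nonzero, and $\varphi(\log^{\mathfrak m}2)$ has degree $1$, hence is a nonzero multiple of $f_1$. So $\partial_1$ sees a word only where two opposite letters $1,-1$ are adjacent (the right boundary counts as a letter $1$), that is, where the string has an entry $\bar1$.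

**Hand computations.** For $\zeta^{\mathfrak m}(\bar2)=-I^{\mathfrak m}(0;-1,0;1)$ there is no entry $\bar1$, so $\partial_1$ kills it and $\varphi(\zeta^{\mathfrak m}(\bar2))\in\mathbb Qf_2$. Comparing periods, $\zeta^{\mathfrak m}(\bar2)=-\frac12\zeta^{\mathfrak m}(2)$.

Likewise $\partial_1\zeta^{\mathfrak m}(1,\bar2)=0$. In weight three the words are $f_3$, $f_1f_1f_1$ and $f_1f_2$, so $\varphi(\zeta^{\mathfrak m}(1,\bar2))\in\mathbb Qf_3$. Now $\varphi(\mathcal H_3^{(1)})=V_3=\mathbb Qf_3$ contains $\varphi(\zeta^{\mathfrak m}(3))\neq0$, so $\sigma_3(\zeta^{\mathcal L}(3))\ne0$. The period computation of Section 1 gives $\zeta^{\mathfrak m}(1,\bar2)=\frac18\zeta^{\mathfrak m}(3)$ and similarly $\zeta^{\mathfrak m}(1,2)=\zeta^{\mathfrak m}(3)$. Writing $c=\sigma_3(\zeta^{\mathcal L}(3))$, we have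
$$\psi_1(-1,-1,0)=\tfrac18c,\qquad\psi_1(1,1,0)=c.$$

Now apply (6) with $r=3$ to $\zeta^{\mathfrak m}(1,1,\bar2)=-I^{\mathfrak m}(0;-1,-1,-1,0;1)$. Removing the first three letters has $a=b=0$ and contributes $0$. Removing the last three has $a=-1$, $b=1$. So
$$\partial_3\zeta^{\mathfrak m}(1,1,\bar2)=-\big(\psi_1(-1,-1,0)-\psi_1(1,1,0)\big)I^{\mathfrak m}(0;-1;1)=\tfrac78\,c\,\log^{\mathfrak m}2.$$
Since $\partial_1\partial_3\zeta^{\mathfrak m}(1,1,\bar2)=\frac78c\kappa\neq0$, Proposition 1 shows that $\zeta^{\mathfrak m}(1,1,\bar2)$ is *not* unramified: the symmetrization cannot simply be dropped. For $\zeta^{\mathfrak m}(\bar2,1,1)=-I^{\mathfrak m}(0;-1,0,1,1;1)$, removing the first three letters leaves $I^{\mathfrak m}(0;1;1)=0$. Removing the last three has $a=-1$, $b=1$ and contributes $-(\psi_1(0,1,1)-\psi_1(0,-1,-1))\log^{\mathfrak m}2=-\frac78c\log^{\mathfrak m}2$, using (7). The two terms cancel. Both sums are killed by $\partial_1$, and the only weight-four word that begins with $f_3$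 is $f_3f_1$. So the sum is unramified, in agreement with Section 1.

## 4. What one cut does to a string of entries of $X$

The natural plan is induction on the weight: show that the sums in the conjecture are killed by $\partial_1$, and that $\partial_r$ for odd $r\ge3$ sends them to combinations of sums of the same kind in lower weight. The first half is immediate, term by term, since entries of $X$ are never $\bar1$. Let us see where the second half breaks.

Take a word $0^a\eta_10^{s_1-1}\cdots\eta_d0^{s_d-1}$ and put $\eta_{d+1}=1$ for the right boundary. Entry $j$ is the gap between $\eta_j$ and $\eta_{j+1}$: it has $s_j-1$ zeros and sign $\epsilon_j=\eta_j\eta_{j+1}$. It lies in $X$ exactly when $\eta_j\eta_{j+1}=(-1)^{\text{number of zeros in the gap}}$. Suppose all entries lie in $X$. Remove a block $W$ of odd length $r$ so that $\eta_i0^p$ remains to the left and $0^q\eta_j$ to the right, with $1\le i<j\le d+1$. The entries $i,\dots,j-1$ are merged into one entry with $p+q$ zeros and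 sign $\eta_i\eta_j$. The block contains $j-i-1$ letters $\pm1$, hence $r-(j-i-1)$ zeros, so multiplying the sign rules over the gaps gives
$$\eta_i\eta_j=(-1)^{p+q+r-(j-i-1)}=(-1)^{p+q}(-1)^{j-i}.\tag{8}$$
The merged entry lies in $X$ if an *even* number of entries was merged, and has the wrong sign if an *odd* number was merged. In both cases we may leave the family. An even number of entries replaced by one entry of $X$ destroys the alternation $u,v,u,v,\dots$. An odd number respects the alternation, but introduces a wrong-sign entry.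

Example: $\zeta^{\mathfrak m}(3,\bar2,3)$ has the word $(-1,0,0,-1,0,1,0,0)$. The cut $W=(0,-1,0)$ starting at the third letter leaves $(-1,0,1,0,0)$, i.e. the string $(\bar2,3)$, where the new $\bar2$ is neither a $u$ nor a $v$. The cut $W=(0,0,-1,0,1)$ leaves $(-1,0,0)$, i.e. the wrong-sign entry $\bar3$. The worst wrong-sign entry is $\bar1$, the one that $\partial_1$ detects. It appeared above when $(1,1,\bar2)$ was merged into $\bar1$.

So the induction needs a larger family, with room for entries of $X$ that do not alternate and for wrong-sign entries, but with control on $\bar1$. The numbers to control are products attached to merged entries, taken together with the same products in reverse order, because of (7). Here is the algebra that fits. The sequence $u,v,u,v,\dots$ is what one reads off a product of matrix units $e_{12}e_{21}e_{12}\cdots$, so let an entry of $X$ carry a matrix in $\mathfrak{sl}_2$. For $A,B,C\in\mathfrak{sl}_2$ the combination $AB-BA$ is again in $\mathfrak{sl}_2$,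 while $ABC-CBA$ is scalar. (The adjugate, recalled in Section 8, is an anti-automorphism acting as $-1$ on $\mathfrak{sl}_2$. It sends $ABC$ to $-CBA$, hence fixes $ABC-CBA$, and it fixes only scalars.) This matches (8) if wrong-sign entries carry *scalar* matrices.

## 5. Coefficients in $\mathfrak{sl}_2$ for entries of $X$, scalars for the others

**Theorem A.** Let $R$ be a commutative $\mathbb Q$-algebra, $A_n\in\mathfrak{sl}_2(R)$ and $k_n\in R$ for $n\ge0$, with $k_0=0$. For $s\in\mathbb N$, $\epsilon=\pm1$ put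
$$M(s,\epsilon)=A_{s-1}\ \text{ if }\epsilon=(-1)^{s-1},\qquad M(s,\epsilon)=k_{s-1}\,\mathrm{Id}\ \text{ if }\epsilon=-(-1)^{s-1}.$$
Then for all $a\ge0$, $N\ge1$ the four entries of
$$Z_{a,N}=\sum_{d\ge1}(-1)^d\sum_{a+s_1+\dots+s_d=N}\ \sum_{\epsilon_1,\dots,\epsilon_d=\pm1}\zeta^{\mathfrak m}_a\binom{s_1,\dots,s_d}{\epsilon_1,\dots,\epsilon_d}\otimes M(s_1,\epsilon_1)\cdots M(s_d,\epsilon_d)$$
lie in $\mathcal H^{(1)}\otimes_{\mathbb Q}R$.

The condition $k_0=0$ forbids $\bar1$. Without it, already $Z_{0,1}=-\zeta^{\mathfrak m}(1)\otimes A_0-\zeta^{\mathfrak m}(\bar1)\otimes k_0\mathrm{Id}=\log^{\mathfrak m}2\otimes k_0\mathrm{Id}$ would be ramified. In weight two, $Z_{0,2}=-\zeta^{\mathfrak m}(\bar2)\otimes A_1-\zeta^{\mathfrak m}(2)\otimes k_1\mathrm{Id}+\zeta^{\mathfrak m}(1,1)\otimes A_0^2$. This lies in $\mathcal H^{(1)}\otimes\mathrm{Mat}_2(R)$, since $\zeta^{\mathfrak m}(\bar2)=-\frac12\zeta^{\mathfrak m}(2)$ and $\zeta^{\mathfrak m}(1,1)=\frac12I^{\mathfrak m}(0;1;1)^2=0$.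

**Theorem A implies Theorem B.** The purpose of this step is to choose $A_n$ so that matrix entries pick out the two sums. Let $|x|$ be the integer underlying $x\in X$ and $e_{ij}$ the matrix units. Take $R=\mathbb Q[\alpha_1,\dots,\alpha_\ell,\beta_1,\dots,\beta_\ell]$, all $k_n=0$, and
$$A_n=\sum_{i:\,|u_i|=n+1}\alpha_i\,e_{12}+\sum_{j:\,|v_j|=n+1}\beta_j\,e_{21}\in\mathfrak{sl}_2(R).$$
As $k_n=0$, only strings with all entries in $X$ contribute. A product of $d$ matrices $A_n$ is homogeneous of degree $d$ in the variables. In its $(1,1)$ and $(1,2)$ entries the factors $e_{12},e_{21}$ alternate, beginning with $e_{12}$; they end with $e_{21}$ for $(1,1)$ and with $e_{12}$ for $(1,2)$.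

Let $N=a+\sum_{j\le\ell}(|u_j|+|v_j|)$ and consider the coefficient of $\alpha_1\cdots\alpha_\ell\beta_1\cdots\beta_\ell$ in the $(1,1)$ entry of $Z_{a,N}$. Only $d=2\ell$ contributes. For a string $(x_1,\dots,x_{2\ell})\in X^{2\ell}$ the coefficient counts the pairs $(\sigma,\tau)$ with $x_{2i-1}=u_{\sigma(i)}$ and $x_{2i}=v_{\tau(i)}$ for all $i$. So the total is the first sum, with sign $(-1)^{2\ell}=1$. In the same way, with $N=a+\sum_{j\le\ell}|u_j|+\sum_{j\le\ell-1}|v_j|$, the coefficient of $\alpha_1\cdots\alpha_\ell\beta_1\cdots\beta_{\ell-1}$ in the $(1,2)$ entry comes from $d=2\ell-1$ only and equals minus the second sum. Coefficients of monomials of an element of $\mathcal H^{(1)}\otimes R$ lie in $\mathcal H^{(1)}$. $\square$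

It remains to prove Theorem A.

## 6. The operators $\partial_r$ as first-order deformations of matrices

The purpose of this section is to encode sums such as $Z_{a,N}$ by matrices attached to the letters $0,1,-1$, and to rewrite the combinatorics of cuts as an infinitesimal change of these matrices.

**Definition.** *Data* over a commutative $\mathbb Q$-algebra $R$ are $\mathfrak D=(E_0,E_1,E_{-1},\lambda,t)$ with $E_y\in\mathrm{Mat}_m(R)$, $\lambda\in R^m$ a row and $t\in R^m$ a column. For $w=w_1\cdots w_N$ put $E_w=E_{w_1}\cdots E_{w_N}$, and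
$$c_N(\mathfrak D)=\sum_{|w|=N}I^{\mathfrak m}(0;w;1)\otimes\lambda E_wt\in\mathcal H_N\otimes R,\qquad c_N=0\text{ for }N<0.$$

Fix an odd $r\ge1$. Put $\Psi_y=\sum_{|W|=r}\psi_y(W)E_W$ (so $\Psi_0=0$), and over $R[\varepsilon]/(\varepsilon^2)$ define
$$T_r\mathfrak D=\big(E_0,\ E_1+\varepsilon[\Psi_1,E_1],\ E_{-1}+\varepsilon[\Psi_{-1},E_{-1}],\ \lambda,\ t+\varepsilon\Psi_1t\big).$$

**Proposition 2.** $\partial_rc_N(\mathfrak D)$ is the coefficient of $\varepsilon$ in $c_{N-r}(T_r\mathfrak D)$.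

*Proof.* For $N<r$ both sides are $0$. For $N\ge r$, sum (6) over all words $w=\mu W\nu$ with weights $\lambda E_\mu E_WE_\nu t$, and first sum over $W$ with $v=\mu\nu$ and its splitting fixed:
$$\partial_rc_N(\mathfrak D)=\sum_{|v|=N-r}I^{\mathfrak m}(0;v;1)\otimes\sum_{v=\mu\nu}\lambda E_\mu(\Psi_b-\Psi_a)E_\nu t.$$
For fixed $v$, collect the terms according to the letters of $v$. A given letter $y$ of $v$ occurs as the first letter of $\nu$ for one splitting, contributing $\Psi_yE_y$ in its place, and as the last letter of $\mu$ for the next splitting, contributing $-E_y\Psi_y$. Together it is replaced by $[\Psi_y,E_y]$, which is $0$ for $y=0$. What remains is $\lambda E_v\Psi_1t$ from $\nu=\emptyset$ (where $b=1$) and $-\lambda\Psi_0E_vt=0$ from $\mu=\emptyset$ (where $a=0$). By the product rule this is the coefficient of $\varepsilon$ in the contribution of $v$ to $c_{N-r}(T_r\mathfrak D)$. $\square$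

Example with $1\times1$ matrices: $E_0=E_1=0$, $E_{-1}=z\in R$, $\lambda=t=1$. Then $c_N=\frac{(\log^{\mathfrak m}2)^N}{N!}\otimes z^N$. For $r=1$ the commutators vanish and $t$ becomes $1+\varepsilon\kappa z$, so Proposition 2 says $\partial_1\frac{(\log^{\mathfrak m}2)^N}{N!}=\kappa\frac{(\log^{\mathfrak m}2)^{N-1}}{(N-1)!}$, as it should.

Since $\partial_r$ acts on the left factor only, Proposition 2 can be iterated: $\partial_{r_k}\cdots\partial_{r_1}c_N(\mathfrak D)$ is the coefficient of $\varepsilon_1\cdots\varepsilon_k$ in $c_{N-\sum r_i}(T_{r_k}\cdots T_{r_1}\mathfrak D)$, formed over $R[\varepsilon_1,\dots,\varepsilon_k]/(\varepsilon_i^2)$.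

## 7. Shift matrices that produce $Z_{a,N}$

This section writes $\rho Z_{a,N}\tau$ as some $c_N(\mathfrak D)$, for a row $\rho\in R^2$ and a column $\tau\in R^2$. The letter $0$ must count zeros, so $E_0$ is a shift. Two copies of the shift, exchanged by an involution $s$, serve the letters $1$ and $-1$.

Fix $a,N$. Only $A_n,k_n$ with $n<N$ enter $Z_{a,N}$. Choose $m_0>\max(N,a)$ and reset $A_n=k_n=0$ for $n\ge m_0$. Put
$$B_n=\begin{cases}A_n&n\text{ even}\\k_n\mathrm{Id}&n\text{ odd,}\end{cases}\qquad C_n=\begin{cases}k_n\mathrm{Id}&n\text{ even}\\A_n&n\text{ odd.}\end{cases}$$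
Let $K=(R^2)^{\oplus m_0}$ with positions $0,\dots,m_0-1$. Let $S:K\to K$ move position $l$ identically to position $l+1$ for $l<m_0-1$, and send position $m_0-1$ to $0$. Let $P_0:R^2\to K$ be the inclusion in position $0$, and let $Q^{(1)}=(B_0,\dots,B_{m_0-1})$, $Q^{(2)}=(C_0,\dots,C_{m_0-1})$ be maps $K\to R^2$. Then $Q^{(1)}S^nP_0=B_n$ and $Q^{(2)}S^nP_0=C_n$ for all $n\ge0$. Let $\lambda_0:K\to R$ be $\rho$ on position $a$ and $0$ elsewhere, so $\lambda_0S^nP_0=\delta_{n,a}\rho$. On $K\oplus K$ put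
$$E_0=\begin{pmatrix}S&0\\0&S\end{pmatrix},\quad s=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad P=\begin{pmatrix}P_0\\0\end{pmatrix},\quad Q=(Q^{(1)},Q^{(2)}),\quad\lambda=(\lambda_0,\lambda_0),\quad t=P\tau,$$
$$E_1=PQ,\qquad E_{-1}=sPQs.$$
Write $P_1=P$, $P_{-1}=sP$, $Q_1=Q$, $Q_{-1}=Qs$, so $E_i=P_iQ_i$ for $i=\pm1$, and let $M_n^{ij}=Q_iE_0^nP_j$. Since $s^2=1$ and $s$ commutes with $E_0$, the matrix $M_n^{ij}$ depends only on $n$ and the product $ij$. From the block form, $M_n^{ij}=B_n$ if $ij=1$ and $M_n^{ij}=C_n$ if $ij=-1$. That is,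
$$M_n^{ij}=A_n\ \text{ if }ij=(-1)^n,\qquad M_n^{ij}=k_n\mathrm{Id}\ \text{ if }ij=-(-1)^n.\tag{9}$$

Now let $w=0^{a'}\eta_10^{s_1-1}\cdots\eta_d0^{s_d-1}$ have length $N$ with $d\ge1$, and put $\eta_{d+1}=1$, $\epsilon_j=\eta_j\eta_{j+1}$. Then $\eta_j=\epsilon_j\cdots\epsilon_d$, as in the definition of $\zeta^{\mathfrak m}_{a'}$. Writing $E_{\eta_j}=P_{\eta_j}Q_{\eta_j}$ and $t=P_1\tau$,
$$\lambda E_wt=(\lambda E_0^{a'}P_{\eta_1})\,M_{s_1-1}^{\eta_1\eta_2}\cdots M_{s_d-1}^{\eta_d\eta_{d+1}}\,\tau=\delta_{a',a}\,\rho\,M(s_1,\epsilon_1)\cdots M(s_d,\epsilon_d)\,\tau.$$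
Here $\lambda E_0^{a'}P_{\pm1}=\lambda_0S^{a'}P_0=\delta_{a',a}\rho$, and (9) says $M_{s_j-1}^{\eta_j\eta_{j+1}}=M(s_j,\epsilon_j)$. The word $0^N$ contributes nothing, since $I^{\mathfrak m}(0;0^N;1)=0$. As $I^{\mathfrak m}(0;w;1)=(-1)^d\zeta_{a'}^{\mathfrak m}\binom{s_1,\dots,s_d}{\epsilon_1,\dots,\epsilon_d}$, summing over $w$ gives
$$c_N(\mathfrak D)=\rho\,Z_{a,N}\,\tau.\tag{10}$$

## 8. The adjugate and reversal of words

We now isolate the properties of the data of Section 7 that every $T_r$ should preserve. For $M=\begin{pmatrix}p&q\\p'&q'\end{pmatrix}$ let $M^*=\begin{pmatrix}q'&-q\\-p'&p\end{pmatrix}$ be the adjugate. The map $M\mapsto M^*$ is $R$-linear, involutive, and reverses products. Moreover $M^*=M$ iff $M$ is scalar, and $M^*=-M$ iff $M\in\mathfrak{sl}_2(R)$.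

**Definition.** Data $\mathfrak D$ over $R$ are in class $\mathcal C$ if there are $s\in\mathrm{Mat}_m(R)$, $P\in\mathrm{Mat}_{m\times2}(R)$, $Q\in\mathrm{Mat}_{2\times m}(R)$ and a column $\tau\in R^2$ with
$$s^2=1,\quad sE_0=E_0s,\quad E_1=PQ,\quad E_{-1}=sPQs,\quad t=P\tau,$$
such that, with $P_{\pm1},Q_{\pm1},M_n^{ij}$ defined from these as in Section 7,
$$(M_n^{ij})^*=-(-1)^n\,ij\,M_n^{ij}\qquad(n\ge0,\ i,j=\pm1),\tag{11}$$
$$QsP=0.\tag{12}$$

Condition (11) says that $M_n^{ij}$ is in $\mathfrak{sl}_2$ if $ij=(-1)^n$ and scalar otherwise. So by (9) the data of Section 7 satisfy (11), and they satisfy (12) because $QsP=Q^{(2)}P_0=C_0=k_0\mathrm{Id}=0$. **The data of Section 7 are in class $\mathcal C$.** No condition is imposed on $\lambda$. The smallest instance of the same shape: $K=R^2$, $E_0=0$, $P=\begin{pmatrix}\mathrm{Id}\\0\end{pmatrix}$, $Q=(A_0,0)$ with $A_0\in\mathfrak{sl}_2(R)$. Then $E_1=\begin{pmatrix}A_0&0\\0&0\end{pmatrix}$ and $E_{-1}=\begin{pmatrix}0&0\\0&A_0\end{pmatrix}$.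 The only nonzero $M_n^{ij}$ are $M_0^{11}=M_0^{-1,-1}=A_0$.

For any data in $\mathcal C$ we again have $E_i=P_iQ_i$, and $M_n^{ij}$ depends only on $n$ and $ij$. Also $sE_Ws=E_{-W}$, and therefore $s\Psi_1s=\sum_W\psi_1(W)E_{-W}=\sum_W\psi_1(-W)E_W=\Psi_{-1}$.

Condition (12) is what makes $\partial_1$ vanish.

**Proposition 5.** If $\mathfrak D\in\mathcal C$, then $\partial_1c_N(\mathfrak D)=0$ for all $N$.

*Proof.* For $r=1$ we have $\Psi_1=\kappa E_{-1}$ and $\Psi_{-1}=\kappa E_1$. By (12), $E_{-1}E_1=sP(QsP)Q=0$ and $E_1E_{-1}=P(QsP)Qs=0$, so both commutators in $T_1\mathfrak D$ vanish. Also $\Psi_1t=\kappa\,sP(QsP)\tau=0$. Hence $T_1\mathfrak D=\mathfrak D$ has no $\varepsilon$-part, and Proposition 2 gives the claim. $\square$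

The main point is stability.

**Proposition 4.** If $\mathfrak D\in\mathcal C$ over $R$ and $r\ge3$ is odd, then $T_r\mathfrak D\in\mathcal C$ over $R[\varepsilon]/(\varepsilon^2)$.

*Proof, Step 1: the factorized shape.* This step finds the new $P$ and $Q$. Put $\Psi=\Psi_1$, keep $s,\tau,E_0$, and set
$$P^\varepsilon=(1+\varepsilon\Psi)P,\qquad Q^\varepsilon=Q(1-\varepsilon\Psi).$$
Then $P^\varepsilon Q^\varepsilon=E_1+\varepsilon[\Psi_1,E_1]$. Conjugating by $s$, $sP^\varepsilon Q^\varepsilon s=E_{-1}+\varepsilon\,s[\Psi_1,E_1]s=E_{-1}+\varepsilon[\Psi_{-1},E_{-1}]$. And $P^\varepsilon\tau=t+\varepsilon\Psi_1t$. So the structural conditions hold for $T_r\mathfrak D$.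

*Step 2: condition (11).* This step shows that reversal of words turns into the adjugate. The new matrices again depend only on $n$ and $ij$, so take $j=1$. For $i=1$ the new matrix is $Q^\varepsilon E_0^nP^\varepsilon$. For $i=-1$ it is $Q^\varepsilon sE_0^nP^\varepsilon$, with $QsE_0^n=Q_{-1}E_0^n$ and $sE_0^nP=E_0^nP_{-1}$. In both cases the coefficient of $\varepsilon$ is
$$\delta=F-G,\qquad F=Q_iE_0^n\Psi P,\qquad G=Q\Psi E_0^nP_i.$$
Take a word $W=0^{b_0}y_10^{b_1}\cdots y_d0^{b_d}$ of length $r$, with $d\ge0$, $y_l=\pm1$ and $d+\sum_l b_l=r$. Since $E_{y_l}=P_{y_l}Q_{y_l}$,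
$$Q_iE_0^nE_WP=M_{n+b_0}^{i,y_1}M_{b_1}^{y_1,y_2}\cdots M_{b_d}^{y_d,1}$$
(for $d=0$ this is $M_{n+r}^{i,1}$). Apply $*$: the order is reversed, and by (11) each of the $d+1$ factors reproduces itself up to a sign. Using also $M_n^{ij}=M_n^{ji}$,
$$(Q_iE_0^nE_WP)^*=\omega\,M_{b_d}^{1,y_d}\cdots M_{b_1}^{y_2,y_1}M_{n+b_0}^{y_1,i}=\omega\,QE_{\mathrm{rev}W}E_0^nP_i,$$
$$\omega=(-1)^{d+1}(-1)^{n+\sum b_l}\,(iy_1)(y_1y_2)\cdots(y_d\cdot1)=(-1)^{n+r+1}\,i=(-1)^n\,i.$$
The sign does not depend on $W$: each $y_l$ occurs twice, $d+\sum b_l=r$, and $r$ is odd. Multiply by $\psi_1(W)$, sum over $W$, and use $\psi_1(W)=\psi_1(\mathrm{rev}\,W)$ from (7). This gives $F^*=\omega G$. Applying $*$ again and $\omega^2=1$, $G^*=\omega F$. Hence $\delta^*=\omega(G-F)=-(-1)^n\,i\,\delta$. This is (11) for the $\varepsilon$-part, and the constant part satisfies (11) by assumption.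

*Step 3: condition (12) reduced to a trace.* The coefficient of $\varepsilon$ in $Q^\varepsilon sP^\varepsilon$ is $\delta=Qs\Psi P-Q\Psi sP$, the case $n=0$, $i=-1$ of Step 2. So $\delta^*=\delta$, i.e. $\delta$ is scalar and $\delta=\frac12\mathrm{tr}(\delta)\mathrm{Id}$. By cyclicity of the trace and $PQ=E_1$,
$$\mathrm{tr}\,\delta=\mathrm{tr}(s\Psi PQ)-\mathrm{tr}(sPQ\Psi)=\mathrm{tr}\big(s[\Psi_1,E_1]\big).\tag{13}$$

Here reversal has done all it can. It gives a scalar, but (12) demands that the scalar vanish: this is the total coefficient with which an entry $\bar1$ is created. We need one more relation, between $\psi_1$ and $\psi_{-1}$. The right side of (13) is half of its symmetrization under $s$, because $[\Psi_{-1},E_{-1}]=s[\Psi_1,E_1]s$ gives $\mathrm{tr}(s[\Psi_{-1},E_{-1}])=\mathrm{tr}([\Psi_1,E_1]s)=\mathrm{tr}(s[\Psi_1,E_1])$. So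
$$2\,\mathrm{tr}\,\delta=\mathrm{tr}\Big(s\big([\Psi_1,E_1]+[\Psi_{-1},E_{-1}]\big)\Big).\tag{14}$$
The sum of commutators in (14) is the value at the matrices $E_y$ of $[\psi_1,e_1]+[\psi_{-1},e_{-1}]$. The next section shows that this polynomial is a single commutator with $e_0+e_1+e_{-1}$. The proof of Proposition 4 is finished there.

## 9. The fourth puncture and the commutator with $e_0+e_1+e_{-1}$

The quoted facts concern the geometry of $Y=\mathbb P^1\setminus\{0,1,-1,\infty\}$.

**(F5)** [DG, De] Use the tangential base points $\pm v_z$ at $z\in\{0,1,-1,\infty\}$, where $v_z=\partial_t$ for $z=0,\pm1$ and $v_\infty=\partial_{1/t}$. They have good reduction over $\mathbb Z[1/2]$.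

1. The fundamental groupoid of $Y$ on these base points is motivic, in $MT(\mathbb Z[1/2])$, compatibly with composition and with automorphisms of $Y$. Hence $U$ acts on its de Rham realization by groupoid automorphisms.
2. In the de Rham realization there are canonical paths $p_{y,x}$ from $x$ to $y$ with $p_{z,y}p_{y,x}=p_{z,x}$, preserved by automorphisms of $Y$. They identify all $\mathrm{Lie}\,\pi_1^{dR}(Y,x)$ with the completed free Lie algebra on $e_0,e_1,e_{-1}$ ($e_a$ dual to $dt/(t-a)$). Put $e_\infty=-e_0-e_1-e_{-1}$.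
3. For a tangential base point $v$ at $z$, local monodromy is a morphism $\mathbb Q(1)\to\mathrm{Lie}\,\pi_1^{mot}(Y,v)$ whose de Rham realization has image spanned by $e_z$. Since $U$ acts trivially on $\mathbb Q(1)$, it fixes $e_z\in\mathrm{Lie}\,\pi_1^{dR}(Y,v)$.
4. $U$ fixes $p_{-v,v}$ for $v=\pm v_z$. Indeed $p_{-v,v}$ comes from the path torsor from $v$ to $-v$ on the punctured tangent line at $z$. That torsor is the Kummer torsor of $-1$, whose class in $\mathrm{Ext}^1(\mathbb Q(0),\mathbb Q(1))=\mathbb Z[1/2]^\times\otimes\mathbb Q$ is $0$.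
5. Let $p_1=p_{v_1,v_0}$. The image of $I^{\mathfrak m}(0;w;1)$ in $\mathcal O(U)$ is, depending on conventions, the function sending $g$ to the coefficient of $w$ or of its reversal in $p_1^{-1}g(p_1)$ or in $p_1^{-1}g^{-1}(p_1)$. (The straight path ends at the tangent vector $-v_1$; by item 4 this may be replaced by $v_1$.)

Canonical paths are not fixed by $U$ in general. For instance, by item 5 the coefficient of $e_{-1}$ in $p_1^{-1}g(p_1)$ is, up to sign, the function on $U$ given by $\log^{\mathfrak m}2$.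

**Lemma 3.** For odd $r$ there is $\chi\in\mathbb Q\langle e_0,e_1,e_{-1}\rangle$, homogeneous of degree $r$, with
$$[\psi_1,e_1]+[\psi_{-1},e_{-1}]=[\chi,\,e_0+e_1+e_{-1}].$$

Two checks before the proof. For $r=1$ the left side is $\kappa([e_{-1},e_1]+[e_1,e_{-1}])=0$, so $\chi=0$ works. For $r=3$ look at the part of the left side with exactly two letters $e_{\pm1}$. Write $x'=[e_0,x]$. The part of the Lie polynomial $\psi_1$ with one letter $e_{\pm1}$ is $\xi e_1''+\eta e_{-1}''$ for some $\xi,\eta\in\mathbb Q$, and that of $\psi_{-1}$ is $\xi e_{-1}''+\eta e_1''$. The part in question is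
$$\xi\big([e_1'',e_1]+[e_{-1}'',e_{-1}]\big)+\eta\big([e_{-1}'',e_1]+[e_1'',e_{-1}]\big).$$
By the Leibniz rule $[e_i'',e_i]=[e_i',e_i]'$. Also $[e_{-1}'',e_1]+[e_1'',e_{-1}]=[e_{-1}',e_1]'+[e_1',e_{-1}]'$, because $[e_{-1}',e_1']+[e_1',e_{-1}']=0$. So this part is indeed a commutator with $e_0$.

*Proof of Lemma 3, Step 1: conjugations.* This step describes how $U$ moves each $e_z$. For $z\in\{0,\pm1,\infty\}$ let $p_z=p_{v_z,v_0}$, and for $g\in U$ write $g(p_z)=p_z\,\gamma_z(g)$ with $\gamma_z(g)\in\pi_1^{dR}(Y,v_0)$. Since $p_0$ is the trivial path, $\gamma_0=1$. Let $e_z^{(z)}$ be $e_z$ viewed in $\mathrm{Lie}\,\pi_1^{dR}(Y,v_z)$; $U$ fixes it by item 3. By item 2, $e_z\in\mathrm{Lie}\,\pi_1^{dR}(Y,v_0)$ equals $p_z^{-1}e_z^{(z)}p_z$. Hence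
$$g(e_z)=g(p_z)^{-1}\,e_z^{(z)}\,g(p_z)=\gamma_z(g)^{-1}\,e_z\,\gamma_z(g)\qquad(z=0,\pm1,\infty).$$

*Step 2: differentiate.* This step turns the four conjugations into one linear relation. The functional $\sigma_r$ on $\mathcal O(U)$ kills $1$ and products of positive-degree elements, so $f\mapsto f(1)+\varepsilon\sigma_r(f)$ is an algebra homomorphism $\mathcal O(U)\to\mathbb Q[\varepsilon]/(\varepsilon^2)$, i.e. a tangent vector $g_\varepsilon$ of $U$ at the identity. Since $\gamma_z(1)=1$, we have $\gamma_z(g_\varepsilon)=1+\varepsilon\dot\gamma_z$. As $\gamma_z$ takes group-like values, $\dot\gamma_z$ is a Lie series. Let $h_z$ be its part of degree $r$, a Lie polynomial, with $h_0=0$. Then $g_\varepsilon(e_z)=(1-\varepsilon\dot\gamma_z)e_z(1+\varepsilon\dot\gamma_z)=e_z+\varepsilon[e_z,\dot\gamma_z]$, and the degree-$(r+1)$ part of the $\varepsilon$-term is $[e_z,h_z]$. Since $g_\varepsilon$ acts linearly and $e_0+e_1+e_{-1}+e_\infty=0$,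
$$[e_1,h_1]+[e_{-1},h_{-1}]+[e_\infty,h_\infty]=0.\tag{15}$$

*Step 3: identify $h_1$.* By item 5, the coefficients of $\gamma_1(g)=p_1^{-1}g(p_1)$ at words $W$ of length $r$ are the images of $I^{\mathfrak m}(0;W;1)$ in $\mathcal O(U)$, possibly with $W$ reversed and possibly with $g$ replaced by $g^{-1}$. Applying $\sigma_r$ to the image of $I^{\mathfrak m}(0;W;1)$ gives $\psi_1(W)$. Reversing $W$ changes nothing, by (7), and replacing $g$ by $g^{-1}$ changes the sign of the derivative at the identity. So $h_1=\theta\psi_1$ with $\theta\in\{1,-1\}$, whatever the conventions.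

*Step 4: identify $h_{-1}$ with the same sign.* The automorphism $\iota:t\mapsto-t$ of $Y$ sends $v_0\mapsto-v_0$ and $v_1\mapsto-v_{-1}$, acts by $e_a\mapsto e_{-a}$, and preserves canonical paths. Applying $\iota$ to $g(p_1)=p_1\gamma_1(g)$, and identifying fundamental groups along canonical paths,
$$g(p_{-v_{-1},-v_0})=p_{-v_{-1},-v_0}\,\iota(\gamma_1(g)).$$
Now factor $p_{-1}=p_{v_{-1},-v_{-1}}\;p_{-v_{-1},-v_0}\;p_{-v_0,v_0}$. The outer factors are fixed by $U$ (item 4), so $g(p_{-1})=p_{-1}\cdot p_{-v_0,v_0}^{-1}\,\iota(\gamma_1(g))\,p_{-v_0,v_0}$. Under the identifications, $\gamma_{-1}=\iota(\gamma_1)$. Therefore $h_{-1}=\theta\,\iota(\psi_1)=\theta\sum_W\psi_1(W)(-W)=\theta\psi_{-1}$.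

*Step 5: conclude.* Insert this in (15), with $e_\infty=-(e_0+e_1+e_{-1})$:
$$\theta\big([e_1,\psi_1]+[e_{-1},\psi_{-1}]\big)=[e_0+e_1+e_{-1},h_\infty].$$
Multiply by $-\theta$. This is the claim with $\chi=\theta h_\infty$. $\square$

*End of the proof of Proposition 4.* Put $E=E_0+E_1+E_{-1}$. Since $sE_0s=E_0$ and $sE_{\pm1}s=E_{\mp1}$, $E$ commutes with $s$. Let $\chi(E_\bullet)$ be the value of $\chi$ under $e_y\mapsto E_y$. By (14) and Lemma 3,
$$2\,\mathrm{tr}\,\delta=\mathrm{tr}\big(s[\chi(E_\bullet),E]\big)=\mathrm{tr}\big(s\chi(E_\bullet)E\big)-\mathrm{tr}\big(sE\chi(E_\bullet)\big)=0,$$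
because $\mathrm{tr}(sE\chi(E_\bullet))=\mathrm{tr}(Es\chi(E_\bullet))=\mathrm{tr}(s\chi(E_\bullet)E)$. So $\delta=\frac12\mathrm{tr}(\delta)\mathrm{Id}=0$, and (12) holds for $T_r\mathfrak D$. $\square$

## 10. Iterating the deformations: proof of Theorems A and B

**Corollary 6.** If $\mathfrak D\in\mathcal C$ over $R$, then $c_N(\mathfrak D)\in\mathcal H^{(1)}\otimes R$ for all $N$.

*Proof.* For $N<0$ there is nothing to show. Let $k\ge0$ and let $r_1,\dots,r_k\ge3$ be odd. By Proposition 4, applied $k$ times, $\mathfrak D'=T_{r_k}\cdots T_{r_1}\mathfrak D$ is in $\mathcal C$ over $R[\varepsilon_1,\dots,\varepsilon_k]/(\varepsilon_i^2)$. By the iterated form of Proposition 2, $\partial_1\partial_{r_k}\cdots\partial_{r_1}c_N(\mathfrak D)$ is the coefficient of $\varepsilon_1\cdots\varepsilon_k$ in $\partial_1c_{N-\sum r_i}(\mathfrak D')$, and the latter is $0$ by Proposition 5. Now expand $c_N(\mathfrak D)=\sum_\beta x_\beta\otimes\beta$ in a $\mathbb Q$-basis of $R$. Each coefficient $x_\beta\in\mathcal H_N$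 is killed by all $\partial_1\partial_{r_k}\cdots\partial_{r_1}$, so $x_\beta\in\mathcal H^{(1)}$ by Proposition 1. $\square$

*Proof of Theorem A.* The data of Section 7 are in class $\mathcal C$, and $c_N(\mathfrak D)=\rho Z_{a,N}\tau$ by (10). Corollary 6, with $\rho$ and $\tau$ running through the standard basis vectors, shows that all four entries of $Z_{a,N}$ lie in $\mathcal H^{(1)}\otimes R$. $\square$

Section 5 deduced Theorem B from Theorem A. So the conjecture is true, for all $u_j,v_j\in X$ without the hypothesis on $1$. $\blacksquare$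

## 11. Signed sums with diagonal and wrong-sign entries

Theorem A allows more general matrices than were used for Theorem B: a diagonal direction in $\mathfrak{sl}_2$, and scalars. They give a signed statement about strings that contain the two kinds of extra entries met in Section 4.

Let $u_i,v_j,y_k\in X$ and $w_l\in\{2,\bar3,4,\bar5,\dots\}$, where the number of $u$'s equals the number of $v$'s or exceeds it by one, and there is at least one entry. Consider all arrangements of these labelled entries in which the $u$- and $v$-entries alternate, beginning with a $u$. For an arrangement let $\mathrm{inv}=\sum_k\#\{u\text{- and }v\text{-entries to the left of }y_k\}$. Then $\sum(-1)^{\mathrm{inv}}\,\zeta_a^{\mathfrak m}(\text{arrangement})$, summed over all these arrangements, is unramified.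

To see this, apply Theorem A with independent variables $\alpha_i,\beta_j,\gamma_k,\delta_l$ and
$$A_n=\sum_{|u_i|=n+1}\alpha_ie_{12}+\sum_{|v_j|=n+1}\beta_je_{21}+\sum_{|y_k|=n+1}\gamma_k(e_{11}-e_{22}),\qquad k_n=\sum_{|w_l|=n+1}\delta_l,$$
where $|w_l|$ is again the underlying integer. Here $k_0=0$, because no $w_l$ has underlying integer $1$. Let $N$ be $a$ plus the sum of the underlying integers of all entries. Extract the coefficient of the monomial in which each variable occurs once, from the $(1,1)$ entry of $Z_{a,N}$ if there are equally many $u$'s and $v$'s, and from the $(1,2)$ entry if there is one more $u$. Along a product starting in row $1$, the current index is $1$ after an even number and $2$ after an odd number of $u$- and $v$-entries. So each $y_k$ contributes $+1$ or $-1$ accordingly, which is the sign $(-1)^{\mathrm{inv}}$ in total, and each $w_l$ contributes $+1$. The depth $d$ is the total number of entries, so the sign $(-1)^d$ is the same for all arrangements.
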